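\title{Lipschitz embeddings of groups and cohomological dimension}

\begin{abstract}
Let $f\colon H\to G$ be an injective Lipschitz map between finitely generated groups and let $R$ be a nonzero commutative ring. We prove that $\operatorname{cd}_R(H)\le\operatorname{cd}_R(G)$ if $\operatorname{cd}_R(H)$ is finite, and likewise for homological dimension. This answers a question of Kropholler and Pengitore. The result holds for arbitrary groups and for maps with uniformly bounded fibers that are Lipschitz in an algebraic sense. The proof uses a space $X$ of injective maps with commuting actions of $G$ and $H$. The action of $H$ is proper only if $f$ is a coarse embedding, but the module of compactly supported locally constant functions on $X$ is always free over $RH$.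
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $R$ is a nonzero commutative ring with unit, groups are discrete, and $e$ denotes the identity element. The \emph{cohomological dimension} $\operatorname{cd}_R(\Gamma)$ and the \emph{homological dimension} $\operatorname{hd}_R(\Gamma)$ of a group $\Gamma$ are the projective and the flat dimension of the trivial $R\Gamma$-module $R$ (see Section~\ref{sec:background}). They are algebraic measures of how small a contractible space with a free $\Gamma$-action can be. If $\Gamma$ acts on a contractible $n$-dimensional CW complex and permutes the cells freely, the cellular chains form a free resolution of $R$ of length $n$, so $\operatorname{hd}_R(\Gamma)\le\operatorname{cd}_R(\Gamma)\le n$. For $\mathbb Z^n$ both dimensions equal $n$: the action on $\mathbb R^n$ gives the upper bound, and $H_n(\mathbb Z^n;R)\cong R\ne0$ gives the lower bound. For the free group $F_2$ the action on its Cayley tree shows that both are at most $1$.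

Both dimensions are monotone under passing to subgroups, and one may ask how much of the algebra of an inclusion is needed for this. Let $G$ and $H$ be finitely generated, with word metrics $d(x,y)=|x^{-1}y|$. A map $f\colon H\to G$ is a \emph{coarse embedding} if there are functions $\rho_-,\rho_+\colon\mathbb R\to\mathbb R$ tending to $\infty$ at $\infty$ with
\[
\rho_-(d(x,y))\le d(f(x),f(y))\le\rho_+(d(x,y))\qquad(x,y\in H).
\]
By a theorem of Sauer, if $H$ admits a coarse embedding into $G$ and both groups have finite cohomological (respectively homological) dimension over $R$, then the dimension of $H$ is at most that of $G$.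

A map $f\colon H\to G$ is a \emph{Lipschitz embedding} if it is injective and there is $c>0$ with $d(f(x),f(y))\le c\,d(x,y)$ for all $x,y\in H$. The lower bound $\rho_-$ is replaced by injectivity. For a coarse embedding, preimages of balls of radius $r$ have uniformly bounded diameter; for a Lipschitz embedding only their cardinality is bounded.

\begin{example}[The comb]\label{ex:comb}
Define $f\colon\mathbb Z\to\mathbb Z^2$ by $f(x)=(x,0)$ for $x\le0$ and then, for $k=0,1,2,\dots$ in turn, from $(2k,0)$ take $k$ unit steps up, one right, $k$ down and one right (Figure~\ref{fig:comb}). This map is injective and $1$-Lipschitz. The $j$th round takes $2j+2$ steps, so $f(k(k+1))=(2k,0)$ and $f(k(k+1)+2k+1)=(2k+1,0)$. Points at distance $2k+1$ have adjacent images, so $f$ is not a coarse embedding.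
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x in {-2,...,9} \foreach \y in {0,...,4} \fill[gray!60] (\x,\y) circle (1.3pt);
\draw[thick,->] (-2.5,0)--(2,0)--(2,1)--(3,1)--(3,0)--(4,0)--(4,2)--(5,2)--(5,0)--(6,0)--(6,3)--(7,3)--(7,0)--(8,0)--(8,4)--(9,4)--(9,3.3);
\fill (6,0) circle (3.5pt) node[below left] {$f(12)$};
\fill (7,0) circle (3.5pt) node[below right] {$f(19)$};
\end{tikzpicture}
\caption{An injective $1$-Lipschitz path $f\colon\mathbb Z\to\mathbb Z^2$ that is not a coarse embedding. The two feet of the $k$th tooth are adjacent in $\mathbb Z^2$ and $2k+1$ steps apart along the path; the case $k=3$ is marked.}\label{fig:comb}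
\end{figure}

Kropholler and Pengitore \cite{KP} posed the following question.
\begin{quote}
\emph{Suppose that $H$ admits a Lipschitz embedding into $G$ and that both groups have finite cohomological (homological) dimension over $R$. Is the dimension of $H$ at most that of $G$? If not, can one find an example in which $H$ has strictly greater cohomological dimension than $G$?}
\end{quote}
For free abelian groups, counting gives a positive answer. A Lipschitz embedding $\mathbb Z^m\to\mathbb Z^n$ maps the $(r+1)^m$ points of the cube $\{0,\dots,r\}^m$ injectively into a ball of radius $cmr$, which has at most $(2cmr+1)^n$ points, so $m\le n$. Counting says nothing about maps $\mathbb Z^2\to F_2$, since balls in $F_2$ grow exponentially. There is also room for doubt: the Lipschitz map $\mathbb Z^2\to\mathbb Z$, $(x,y)\mapsto|x|+|y|$, is finite-to-one and lowers the dimension by folding, and a Lipschitz embedding may fold too, as long as it avoids exact collisions. Nevertheless the answer is positive.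

\begin{theorem}\label{thm:main}
Let $f\colon H\to G$ be a Lipschitz embedding of finitely generated groups. If $\operatorname{cd}_R(H)<\infty$, then $\operatorname{cd}_R(H)\le\operatorname{cd}_R(G)$. If $\operatorname{hd}_R(H)<\infty$, then $\operatorname{hd}_R(H)\le\operatorname{hd}_R(G)$.
\end{theorem}

Hence the example in the second part of the question does not exist for any $R$. In particular there is no Lipschitz embedding $\mathbb Z^2\to F_2$. The proof uses only two finiteness properties of $f$, which make sense for arbitrary groups.

\begin{definition}\label{def:regular}
A map $f\colon H\to G$ between groups is \emph{regular} if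
\begin{enumerate}
\item[(R1)] for every $s\in H$ the set $D_s=\{f(x)^{-1}f(xs):x\in H\}\subset G$ is finite;
\item[(R2)] there is $N$ with $|f^{-1}(g)|\le N$ for all $g\in G$.
\end{enumerate}
\end{definition}

A Lipschitz embedding is regular with $N=1$: since $d(f(x),f(xs))\le c|s|$, the set $D_s$ lies in the finite ball of radius $c|s|$ about $e$. A coarse embedding is regular as well: $D_s$ lies in the ball of radius $\rho_+(|s|)$, and if $\rho_-(t)>0$ for $t\ge t_0$, then every fiber has diameter less than $t_0$. An $RH$-module is called \emph{$R$-projective} or \emph{$R$-flat} if it is projective or flat as an $R$-module; $\operatorname{pd}$ and $\operatorname{fd}$ denote projective and flat dimension.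

\begin{theorem}\label{thm:strong}
Let $f\colon H\to G$ be a regular map between arbitrary groups.
\begin{enumerate}
\item[(a)] Every $R$-projective $RH$-module $M$ with $\operatorname{pd}_{RH}M<\infty$ satisfies $\operatorname{pd}_{RH}M\le\operatorname{cd}_R(G)$.
\item[(b)] Every $R$-flat $RH$-module $M$ with $\operatorname{fd}_{RH}M<\infty$ satisfies $\operatorname{fd}_{RH}M\le\operatorname{hd}_R(G)$.
\item[(c)] For an $RH$-module $L$ let
\[
\nu(L)=\sup\{i:\operatorname{Ext}^i_{RH}(M,L)\ne0\text{ for some $R$-projective $RH$-module }M\}.
\]
Then $\nu(L)\le\operatorname{cd}_R(G)$ or $\nu(L)=\infty$. No finiteness assumption on $H$ is made here.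
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $M=R$ of (a) and (b). Section~\ref{sec:small} carries out the proof in two small cases and lists what the general case requires, Sections~\ref{sec:space}--\ref{sec:shift} prove Theorem~\ref{thm:strong}, and Section~\ref{sec:consequences} gives corollaries and shows that no hypothesis can be dropped.

\section{Background on dimensions of modules}\label{sec:background}

Modules are left modules unless the contrary is said. Since $R$ is commutative, the rule $m\gamma=\gamma^{-1}m$ identifies left and right $R\Gamma$-modules and preserves projectivity and flatness, so $\operatorname{cd}_R(\Gamma)$ and $\operatorname{hd}_R(\Gamma)$ can be computed on either side. We use the following textbook facts for a ring $\Lambda$ and a $\Lambda$-module $M$.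
\begin{enumerate}
\item[(H1)] For $n\ge0$, $\operatorname{pd}_\Lambda M\le n$ means that there is an exact sequence $0\to P_n\to\dots\to P_0\to M\to0$ with all $P_k$ projective. This holds if and only if $\operatorname{Ext}^i_\Lambda(M,L)=0$ for all $i>n$ and all $L$. If $\operatorname{pd}_\Lambda M=m$ with $0\le m<\infty$, then $\operatorname{Ext}^m_\Lambda(M,L)\neq0$ for some $L$.
\item[(H2)] The same holds for $\operatorname{fd}_\Lambda M$, with flat modules $P_k$ and with $\operatorname{Tor}^\Lambda_i(A,M)$ for right modules $A$. Projective modules are flat, so $\operatorname{fd}\le\operatorname{pd}$.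
\item[(H3)] (Lazard's theorem.) Every flat module is a filtered colimit of finitely generated free modules. Moreover, filtered colimits of flat modules are flat, and tensor products commute with colimits.
\end{enumerate}
We set $\operatorname{pd}0=\operatorname{fd}0=\sup\emptyset=-\infty$. The groups $\operatorname{Ext}^i_{R\Gamma}(R,L)=H^i(\Gamma;L)$ and $\operatorname{Tor}_i^{R\Gamma}(A,R)=H_i(\Gamma;A)$ are group cohomology and homology. A tensor product $M\otimes_RE$ of $RH$-modules carries the diagonal action $h(m\otimes x)=hm\otimes hx$.

\begin{lemma}\label{lem:tensor}
Let $M$ and $E$ be $RH$-modules. If $M$ is $R$-projective and $E$ is $RH$-projective, then $M\otimes_RE$ is $RH$-projective. If $M$ is $R$-flat and $E$ is $RH$-flat, then $M\otimes_RE$ is $RH$-flat.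
\end{lemma}

\begin{proof}
Let $M_0$ be $M$ with the trivial action. The $R$-linear map $M\otimes_RRH\to RH\otimes_RM_0$, $m\otimes h\mapsto h\otimes h^{-1}m$, has inverse $h\otimes m\mapsto hm\otimes h$, and it is $RH$-linear because $h'm\otimes h'h$ is sent to $h'h\otimes h^{-1}m$. If $M$ is $R$-projective, $RH\otimes_RM_0$ is a summand of a free $RH$-module; since $E$ is a summand of a direct sum of copies of $RH$, the module $M\otimes_RE$ is projective. If $M$ is $R$-flat, the functor $A\mapsto A\otimes_{RH}(RH\otimes_RM_0)=A\otimes_RM_0$ is exact, so $M\otimes_RRH$ is flat. By (H3), $M\otimes_RE$ is a filtered colimit of finite direct sums of copies of $M\otimes_RRH$, hence flat.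
\end{proof}

All freeness statements in this paper come from the next lemma.

\begin{lemma}\label{lem:filtration}
Let $\kappa$ be an ordinal and $(M_\alpha)_{\alpha\le\kappa}$ an increasing family of submodules of a $\Lambda$-module $M$ with $M_0=0$, $M_\kappa=M$ and $M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha$ for limit ordinals $\lambda\le\kappa$. If $M_{\alpha+1}/M_\alpha$ is free for all $\alpha<\kappa$, then $M$ is free.
\end{lemma}

\begin{proof}
For $\alpha<\kappa$ choose $\mathcal B_\alpha\subset M_{\alpha+1}$ mapping bijectively onto a basis of $M_{\alpha+1}/M_\alpha$. By induction on $\alpha$, the set $\bigcup_{\beta<\alpha}\mathcal B_\beta$ is a basis of $M_\alpha$: at a successor, a basis of a submodule together with a lift of a basis of the quotient is a basis; at a limit, an increasing union of independent sets is independent, and it spans the union of the spans.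
\end{proof}

\section{The method in two small cases}\label{sec:small}

\subsection*{A subgroup}
Let $H\le G$ and $n=\operatorname{cd}_R(G)<\infty$. Let $X$ be the set of maps $\varphi_g\colon H\to G$, $x\mapsto gx$, for $g\in G$. The groups act on $X$ by $(g\varphi)(x)=g\,\varphi(x)$ and $(h\varphi)(x)=\varphi(h^{-1}x)$, that is, $g\varphi_{g'}=\varphi_{gg'}$ and $h\varphi_g=\varphi_{gh^{-1}}$. The actions commute and are free, so the permutation module $\Omega=R[X]$ is free over $RG$ and free over $RH$. Let $P_*\to R$ be a resolution of length $n$ by projective right $RG$-modules and put $E_k=P_k\otimes_{RG}\Omega$. The complex $E_*\to R\otimes_{RG}\Omega$ is exact because $\Omega$ is free over $RG$. Each $E_k$ is a summand of a direct sum of copies of $\Omega$, hence projective over $RH$. Finally $R\otimes_{RG}\Omega=R[X/G]=R$, since $G$ is transitive on $X$. So $\operatorname{cd}_R(H)\le n$. The same argument with flat modules, using (H3), gives $\operatorname{hd}_R(H)\le\operatorname{hd}_R(G)$.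

The formulas for the two actions make sense for arbitrary maps $H\to G$, and $H$ acts freely on injective maps. That the inclusion is a homomorphism was used only to see that $X/G$ is a single point.

\subsection*{A Lipschitz bijection that is not a homomorphism}
Let $H=\mathbb Z\times\mathbb Z/2$, $G=\mathbb Z$ and $f(m,\theta)=2m+\theta$ for $\theta\in\{0,1\}$. The generators $(1,0)$ and $\tau=(0,1)$ change $f$ by $2$ and by $\pm1$, so $f$ is a Lipschitz bijection. Let $X$ be the set of maps $f_p^\pm(m,\theta)=p+2m\pm\theta$ with $p\in\mathbb Z$. The group $G$ adds constants and acts freely with two orbits. For $H$ we compute $(m,0)f_p^\pm=f^\pm_{p-2m}$ and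
\[
(\tau f_p^\pm)(m,\theta)=p+2m\pm(1-\theta)=f^\mp_{p\pm1}(m,\theta).
\]
So $X$ is $H$-invariant, and $H$ acts freely because the maps are injective. Again $\Omega=R[X]$ is free over both group rings. Let $t$ generate $G$. Tensoring $0\to RG\xrightarrow{t-1}RG\to R\to0$ with $\Omega$ over $RG$ gives a free resolution
\[
0\to\Omega\to\Omega\to B\to0,\qquad B=R[X/G]=Ru_+\oplus Ru_-,
\]
of $RH$-modules, where $\mathbb Z\le H$ acts trivially on $B$ and $\tau$ swaps $u_+$ and $u_-$. We have resolved $B$, not $R$. But $B$ contains the trivial module $R(u_++u_-)$, and the quotient is the module $R^-$ of rank one on which $\tau$ acts by $-1$. This gives the first of the exact sequences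
\[
0\to R\to B\to R^-\to0,\qquad 0\to R^-\to R^-\otimes_RB\to R\to0,
\]
and the second is the first tensored with $R^-$. Both middle terms have projective dimension at most $1$, the second by Lemma~\ref{lem:tensor}. For $i\ge2$ the long exact sequences give injections
\[
H^i(H;L)=\operatorname{Ext}^i_{RH}(R,L)\hookrightarrow\operatorname{Ext}^{i+1}_{RH}(R^-,L)\hookrightarrow\operatorname{Ext}^{i+2}_{RH}(R,L)=H^{i+2}(H;L).
\]
A nonzero class above degree $1$ therefore propagates to arbitrarily high degrees, and $\operatorname{cd}_R(H)\le1$ or $\operatorname{cd}_R(H)=\infty$. Both cases occur. If $2$ is invertible in $R$, the map $u_\pm\mapsto1/2$ splits $R\to B$ over $RH$, so $\operatorname{cd}_R(H)\le1$. If $R=\mathbb Z$, then $H_k(\mathbb Z/2;\mathbb Z)=\mathbb Z/2$ for all odd $k$, and monotonicity for the subgroup $\mathbb Z/2$ gives $\operatorname{hd}_{\mathbb Z}(H)=\operatorname{cd}_{\mathbb Z}(H)=\infty$.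

\subsection*{What the general case requires}
It matters that $R$ is a \emph{submodule} of $B$, so that classes move up in degree, where finiteness of the dimension of $H$ kills them. A permutation module $R[Y]$ always has $R$ as a quotient, but this is of no use: the set $G\times H$ carries commuting free actions for any two groups, with $R\otimes_{RG}R[G\times H]=RH$. For a general regular $f$, the translates of $f$ may fall into infinitely many $G$-orbits, which $H$ permutes transitively, and then the permutation module on them has no nonzero $H$-fixed element. The remedy is to pass to a closed space $X$ of maps with $X/G$ compact and to replace finitely supported functions by compactly supported locally constant ones, so that $B$ contains the constants. The price is that a free action on a topological space no longer makes $\Omega$ visibly free over $RH$. This is the main point of the proof.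

\section{The space of injective maps}\label{sec:space}

Call a space \emph{locally profinite} if it is Hausdorff and has a basis of compact open sets. Open subspaces inherit this property, since the compact open sets inside them form a basis, and so do closed subspaces, since intersecting with a closed set preserves compactness. For such a space $Y$ let $C_c(Y)$ be the $R$-module of locally constant functions $u\colon Y\to R$ whose support $\{u\ne0\}$, a clopen set, is compact. Such a $u$ takes finitely many values, so $C_c(Y)$ is spanned by the indicators $1_W$ of compact open sets $W$. If $Y$ is compact we write $C(Y)$. If a group $\Gamma$ acts on $Y$ by homeomorphisms, $C_c(Y)$ is an $R\Gamma$-module by $(\gamma u)(y)=u(\gamma^{-1}y)$. A subset $W\subset Y$ is \emph{wandering} if its translates $\gamma W$, $\gamma\in\Gamma$, are pairwise disjoint.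

Fix a regular map $f\colon H\to G$ with $D_s$ and $N$ as in Definition~\ref{def:regular}. To restore injectivity, put $J=\{1,\dots,N\}$ and $I=G\times J$, and number the points of each fiber of $f$ by distinct elements of $J$. This gives an injection $\hat f\colon H\to I$ with $\pi\hat f=f$, where $\pi\colon I\to G$ is the projection. Let $G$ act on $I$ by $g(g',j)=(gg',j)$. Let $X$ be the set of \emph{injective} maps $\varphi\colon H\to I$ such that
\begin{equation}\label{eq:X}
\pi\varphi(x)^{-1}\,\pi\varphi(xs)\in D_s\qquad\text{for all }x,s\in H,
\end{equation}
with the topology of pointwise convergence, that is, as a subspace of the product $I^H$ of discrete spaces. Then $\hat f\in X$. For $i\in I$ put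
\[
X_i=\{\varphi\in X:\varphi(e)=i\},\qquad\Delta=\bigsqcup_{j\in J}X_{(e,j)} .
\]
In the cases of Section~\ref{sec:small}, with $N=1$, this recovers the sets used there. For an inclusion, $D_s=\{s\}$ forces $\varphi(s)=\varphi(e)s$. For $\mathbb Z\times\mathbb Z/2\to\mathbb Z$ we have $D_{(m,0)}=\{2m\}$ and $D_{(m,1)}=\{2m+1,2m-1\}$, so $\varphi$ is determined by $p=\varphi(0,0)$ and $\varphi(0,1)=p\pm1$, and $\varphi=f_p^\pm$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(i)] The space $X$ is locally profinite, and it is the disjoint union of the compact open sets $X_i$, $i\in I$.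
\item[(ii)] The formulas $(g\varphi)(x)=g\,\varphi(x)$ and $(h\varphi)(x)=\varphi(h^{-1}x)$ define commuting actions of $G$ and $H$ on $X$ by homeomorphisms.
\item[(iii)] The set $\Delta$ is compact, open and nonempty, and $X=\bigsqcup_{g\in G}g\Delta$.
\item[(iv)] For $h\in H$ and $i\in I$ we have $hX_i=\{\varphi\in X:\varphi(h)=i\}$. Each $X_i$ is wandering for $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each instance of \eqref{eq:X}, and each condition $\varphi(x)\ne\varphi(y)$ with $x\ne y$, involves at most two coordinates, so it defines a clopen subset of $I^H$. Hence $X$ is closed in $I^H$, and $X_i$ is clopen in $X$. For $i=(g,j)$, condition \eqref{eq:X} with $x=e$ gives $\varphi(s)\in gD_s\times J$ for $\varphi\in X_i$. So $X_i$ is a closed subset of $\prod_{s\in H}(gD_s\times J)$, a product of finite sets by (R1) and (R2), and it is compact by Tychonoff's theorem. The subsets of the $X_i$ obtained by prescribing finitely many further values are compact and open, and they form a basis.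

(ii) Both formulas define actions on $I^H$ by homeomorphisms that commute and preserve injectivity. In \eqref{eq:X} the factor $g$ cancels, and the condition for $h\varphi$ at $(x,s)$ is the condition for $\varphi$ at $(h^{-1}x,s)$.

(iii) The set $\Delta$ is a finite union of compact open sets and contains $f(e)^{-1}\hat f$. Since $gX_{(e,j)}=X_{(g,j)}$, the decomposition follows from (i).

(iv) We have $\varphi\in hX_i$ if and only if $(h^{-1}\varphi)(e)=\varphi(h)$ equals $i$. If $\varphi\in hX_i\cap h'X_i$, then $\varphi(h)=\varphi(h')$, so $h=h'$ by injectivity.
\end{proof}

By (iii), $X$ is a product $G\times\Delta$. A product structure $H\times Y$ would make the $H$-action \emph{proper}, meaning that $\{h:hK\cap K\ne\emptyset\}$ is finite for every compact $K$. The next proposition, which is not used later, shows that this is exactly what is lost beyond coarse embeddings.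

\begin{proposition}\label{prop:proper}
Let $f\colon H\to G$ be a Lipschitz embedding of finitely generated groups, and take $N=1$, $I=G$. The action of $H$ on $X$ is proper if and only if $f$ is a coarse embedding.
\end{proposition}

\begin{proof}
If $H$ is finite, both properties hold; let $H$ be infinite. By Lemma~\ref{lem:X}(iv), $X_g\cap hX_{g'}$ consists of the $\varphi$ with $\varphi(e)=g$ and $\varphi(h)=g'$. It is nonempty if and only if $g^{-1}g'\in D_h$: one direction is \eqref{eq:X}, and if $g^{-1}g'=f(x)^{-1}f(xh)$, the translate $y\mapsto gf(x)^{-1}f(xy)$ of $f$ lies in it. Every compact set is covered by finitely many $X_g$, so the action is proper if and only if each $\gamma\in G$ lies in $D_h$ for only finitely many $h$. If $f$ is a coarse embedding, $\gamma\in D_h$ implies $\rho_-(|h|)\le|\gamma|$, which bounds $|h|$. Conversely, if the condition holds, each ball of $G$ meets only finitely many $D_h$, so $\rho_-(t)=\min\{|\gamma|:\gamma\in D_h,\ |h|\ge t\}$ tends to $\infty$, and we may take $\rho_+(t)=ct$.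
\end{proof}

For the comb of Example~\ref{ex:comb}, let $\varphi_k(x)=f(k(k+1)+x)-(2k,0)$, an element of $X$. We have $\varphi_k(x)=(0,x)$ for $0\le x\le k$ and $\varphi_k(-x)=(-1,x-1)$ for $1\le x\le k$, so $\varphi_k$ converges to a map $a\in X$ whose image lies in the columns $-1$ and $0$. The translates $x\mapsto\varphi_k(x+2k+1)$ start at the other foot $(1,0)$ of the tooth and converge in the same way to a map $b\in X$ whose image lies in the columns $1$ and $2$. Maps in one $H$-orbit have the same image, so the orbits $H\varphi_k$ converge to two different orbits, and $X/H$ is not Hausdorff. The following example isolates this behavior and shows why freeness survives it.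

\begin{example}\label{ex:toy}
Let $Y$ consist of isolated points $(m,k)\in\mathbb Z\times\mathbb N$ and points $a_m,b_m$ $(m\in\mathbb Z)$, where a basis of neighborhoods of $a_m$, respectively $b_m$, is given by the sets
\[
\{a_m\}\cup\{(m,k):k\ge k_0\},\qquad\{b_m\}\cup\{(m+2k+1,k):k\ge k_0\}.
\]
These sets are compact and open, and a set of the first kind meets one of the second kind in at most one point, so $Y$ is locally profinite. Let $H=\mathbb Z$ act by translating $m$. Let $K_a\ni a_0$ and $K_b\ni b_0$ be the sets above with $m=0$, $k_0=0$. Both are wandering and their translates cover $Y$, but the translate of $K_a$ by $2k+1$ meets $K_b$ for every $k$, so the action is not proper. Still, $C_c(Y)$ is $RH$-free with basis $1_{K_a}$, $1_{K_b}$ and $1_{\{(0,k)\}}$, $k\in\mathbb N$. Indeed, $u\in C_c(Y)$ is nonzero at only finitely many points of the closed discrete set of all $a_m$ and $b_m$. Subtracting $u(b_m)1_{m+K_b}$ and $u(a_m)1_{m+K_a}$ for all $m$ leaves a function whose compact support lies in the discrete set $\mathbb Z\times\mathbb N$ and is therefore finite. Evaluation at $a_m$, at $b_m$ and then at isolated points shows that the coefficients are unique.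 In structural terms, $U=HK_a\cong H\times K_a$ is open, its complement is $H\times\{b_0\}$, and $C_c(Y)$ is an extension of the free module $C_c(Y\setminus U)$ by the free module $C_c(U)$. The space is not a product, but it is built from strata that are.
\end{example}

\section{Locally constant functions}\label{sec:functions}

To repeat Example~\ref{ex:toy} for $X$ we need three facts: an exact sequence for an open set and its complement, freeness of $C(Z)$ over $R$ for compact $Z$, and freeness over the group ring for a product stratum.

\begin{lemma}\label{lem:exact}
Let $Y$ be locally profinite, $U\subset Y$ open and $Z=Y\setminus U$. Extension by zero and restriction give an exact sequence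
\[
0\to C_c(U)\to C_c(Y)\to C_c(Z)\to0,
\]
which is $\Gamma$-equivariant if a group $\Gamma$ acts on $Y$ and preserves $U$.
\end{lemma}

\begin{proof}
The support of $u\in C_c(U)$ is open in $Y$ and, being compact, closed in $Y$; so the extension by zero is locally constant, and the first map is well defined and injective. The restriction of $u\in C_c(Y)$ to the closed set $Z$ has compact support. It vanishes if and only if the compact set $\{u\ne0\}$ lies in $U$, that is, if and only if $u$ comes from $C_c(U)$. For surjectivity let $W\subset Z$ be compact and open in $Z$, and choose $O\subset Y$ open with $O\cap Z=W$. Cover $W$ by finitely many compact open subsets of $Y$ contained in $O$, with union $V$. Then $W\subset V\cap Z\subset O\cap Z=W$, so $1_V$ restricts to $1_W$. Equivariance is immediate from the formula for the action.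
\end{proof}

For $R=\mathbb Z$ the first assertion of the next lemma is a case of N\"obeling's theorem \cite{Nob}. We include a proof, since it needs only Lemmas~\ref{lem:filtration} and~\ref{lem:exact}.

\begin{lemma}\label{lem:free}
Let $Z$ be compact and locally profinite. Then $C(Z)$ is a free $R$-module. If $Z\ne\emptyset$, then $C(Z)/R\cdot1$ is a free $R$-module as well.
\end{lemma}

\begin{proof}
Clopen sets separate the points of $Z$. Index a separating family $(W_\beta)_{\beta<\mu}$ of clopen sets by an ordinal $\mu$. The map $z\mapsto(1_{W_\beta}(z))_{\beta<\mu}$ is a continuous injection of a compact space into the Hausdorff space $\{0,1\}^\mu$, hence a homeomorphism onto a closed subset. So it suffices to prove the lemma for all closed $S\subset\{0,1\}^\mu$, which we do by induction on $\mu$. As $C(\emptyset)=0$, let $S\ne\emptyset$.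

For $\lambda\le\mu$ let $S_\lambda\subset\{0,1\}^\lambda$ be the image of $S$ under the projection to the coordinates $\beta<\lambda$. It is compact, and pullback identifies $C(S_\lambda)$ with a submodule $A_\lambda\subset C(S)$. The $A_\lambda$ increase from $A_0=R\cdot1$ to $A_\mu=C(S)$.

Let $\lambda\le\mu$ be a limit ordinal and $u\in C(S_\lambda)$. Cover $S_\lambda$ by finitely many sets, each defined by prescribing finitely many coordinates, on which $u$ is constant. Let $\Phi$ be the finite set of coordinates involved, and choose $\beta<\lambda$ larger than all of them. Points that agree on $\Phi$ lie in a common member of the cover, so $u$ depends only on the coordinates in $\Phi$ and is the pullback of a locally constant function on $S_\beta$. Thus $A_\lambda=\bigcup_{\beta<\lambda}A_\beta$.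

Let $\lambda<\mu$, write $\{0,1\}^{\lambda+1}=\{0,1\}^\lambda\times\{0,1\}$, and let $q\colon S_{\lambda+1}\to S_\lambda$ be the projection. The set $T_\lambda$ of all $x\in S_\lambda$ with both $(x,0)$ and $(x,1)$ in $S_{\lambda+1}$ is closed in $\{0,1\}^\lambda$. Define
\[
\delta\colon C(S_{\lambda+1})\to C(T_\lambda),\qquad(\delta u)(x)=u(x,1)-u(x,0).
\]
The map $\delta$ is onto: extend $v\in C(T_\lambda)$ to $\tilde v\in C(S_\lambda)$ by Lemma~\ref{lem:exact} and put $u(x,\theta)=\theta\,\tilde v(x)$. We have $\delta u=0$ if and only if $u$ is constant on the fibers of $q$, that is, $u=u'\circ q$ for a function $u'$ on $S_\lambda$. The level sets of $u'$ are the images under $q$ of the finitely many compact level sets of $u$; they are closed, disjoint and finite in number, hence clopen. So $\ker\delta$ is the pullback of $C(S_\lambda)$, and $A_{\lambda+1}/A_\lambda\cong C(T_\lambda)$ is free by the induction hypothesis for $\lambda$.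

Lemma~\ref{lem:filtration} applied to the family $A_\lambda/A_0$ shows that $C(S)/R\cdot1$ is free. Hence $C(S)\cong R\oplus C(S)/R\cdot1$ is free.
\end{proof}

If $H$ is countable, as in Theorem~\ref{thm:main}, the compact spaces used below are closed subsets of countable products of finite sets. Then $\mu=\omega$ suffices, each $T_\lambda$ is a finite set, and the induction on $\mu$ is not needed.

\begin{lemma}\label{lem:domain}
Let $\Gamma$ act by homeomorphisms on a locally profinite space $Y$, and let $Z\subset Y$ be compact and open with $Y=\bigsqcup_{\gamma\in\Gamma}\gamma Z$. Then $R\Gamma\otimes_RC(Z)\to C_c(Y)$, $\gamma\otimes v\mapsto\gamma v$, with $v$ extended by zero, is an isomorphism of $R\Gamma$-modules, and $C_c(Y)$ is free over $R\Gamma$.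
\end{lemma}

\begin{proof}
A compact set meets only finitely many of the disjoint open sets $\gamma Z$, so $C_c(Y)=\bigoplus_\gamma C(\gamma Z)$, and $v\mapsto\gamma v$ maps $C(Z)$ isomorphically onto $C(\gamma Z)$. An $R$-basis of $C(Z)$, which exists by Lemma~\ref{lem:free}, gives an $R\Gamma$-basis of $R\Gamma\otimes_RC(Z)$.
\end{proof}

\section{A module that is free over both group rings}\label{sec:omega}

Let $X$ be the space of Section~\ref{sec:space} and $\Omega=C_c(X)$, with its commuting actions of $G$ and $H$. A fundamental domain for $H$ amounts to an equivariant choice of a point of $H$ for each $\varphi\in X$. Such a choice exists: well-order $I$ and send $\varphi$ to the unique $h$ at which $\varphi$ takes its least value. By Proposition~\ref{prop:proper} this map cannot be continuous in general. It is continuous on each set where the least value is fixed, and these sets are the strata.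

\begin{proposition}\label{prop:RH}
The module $\Omega$ is free over $RH$.
\end{proposition}

\begin{proof}
Well-order $I=\{i_\alpha:\alpha<\kappa\}$. For $\alpha\le\kappa$ let
\[
V_\alpha=\{\varphi\in X:i_\beta\in\varphi(H)\text{ for some }\beta<\alpha\}=\bigcup_{\beta<\alpha}\ \bigcup_{h\in H}hX_{i_\beta},
\]
where the second description is Lemma~\ref{lem:X}(iv). The sets $V_\alpha$ are open, $H$-invariant and increasing, with $V_0=\emptyset$ and $V_\kappa=X$. By Lemma~\ref{lem:exact} we view $\Omega_\alpha=C_c(V_\alpha)$ as an $RH$-submodule of $\Omega$, namely the functions with support in $V_\alpha$. For a limit ordinal $\lambda\le\kappa$ we have $V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$, and a compact subset of this increasing union of open sets lies in one of them; so $\Omega_\lambda=\bigcup_{\alpha<\lambda}\Omega_\alpha$.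

For $\alpha<\kappa$ let $Y_\alpha=V_{\alpha+1}\setminus V_\alpha$, the set of $\varphi$ whose least value is $i_\alpha$. It is $H$-invariant and closed in the open set $V_{\alpha+1}$, hence locally profinite, and $\Omega_{\alpha+1}/\Omega_\alpha\cong C_c(Y_\alpha)$ as $RH$-modules by Lemma~\ref{lem:exact}. Put $Z_\alpha=Y_\alpha\cap X_{i_\alpha}$, which is open in $Y_\alpha$. Since $X_{i_\alpha}\subset V_{\alpha+1}$, we have $Z_\alpha=X_{i_\alpha}\setminus V_\alpha$, which is closed in $X_{i_\alpha}$ and therefore compact. Every $\varphi\in Y_\alpha$ takes the value $i_\alpha$ at exactly one $h\in H$, so it lies in exactly one of the sets $Y_\alpha\cap hX_{i_\alpha}=hZ_\alpha$. Thus $Y_\alpha=\bigsqcup_hhZ_\alpha$, and $C_c(Y_\alpha)$ is $RH$-free by Lemma~\ref{lem:domain}. Lemma~\ref{lem:filtration} completes the proof.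
\end{proof}

Let $B$ be the $R$-module of locally constant functions $b\colon X\to R$ with $b(g\varphi)=b(\varphi)$ for all $g\in G$; these are the locally constant functions on the compact space $X/G\cong\Delta$. As the actions commute, $(hb)(\varphi)=b(h^{-1}\varphi)$ makes $B$ an $RH$-module. The constants are fixed by $H$ and, since $X\ne\emptyset$, form a copy of the trivial module $R$. Put $Q=B/R$.

\begin{proposition}\label{prop:RG}
The module $\Omega$ is free over $RG$, there is an isomorphism of $RH$-modules $R\otimes_{RG}\Omega\cong B$, and $B$ and $Q$ are free over $R$.
\end{proposition}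

\begin{proof}
By Lemmas~\ref{lem:X}(iii) and~\ref{lem:domain}, $\Omega\cong RG\otimes_RC(\Delta)$ is $RG$-free. Since $X$ is the disjoint union of the open sets $g\Delta$, every $v\in C(\Delta)$ has a unique extension $\bar v\in B$, given by $\bar v(g\varphi)=v(\varphi)$ for $\varphi\in\Delta$. So restriction $B\to C(\Delta)$ is an $R$-isomorphism that preserves constants, and $B$ and $Q$ are $R$-free by Lemma~\ref{lem:free}.

For $u\in\Omega$ put $(\Sigma u)(\varphi)=\sum_{g\in G}u(g\varphi)$. If $u=g_0v$ with $v\in C(\Delta)$, then for $\varphi\in\Delta$ only $g=g_0$ can contribute, and the sum is $v(\varphi)$; as $\Sigma u$ is $G$-invariant, $\Sigma u=\bar v$. Every $u$ is a finite sum of such functions, so $\Sigma\colon\Omega\to B$ is well defined, and it corresponds to the map $RG\otimes_RC(\Delta)\to C(\Delta)$, $g_0\otimes v\mapsto v$. This map induces the canonical isomorphism $R\otimes_{RG}(RG\otimes_RC(\Delta))\cong C(\Delta)$, so $\Sigma$ induces a bijection $R\otimes_{RG}\Omega\to B$. It is $RH$-linear because $(\Sigma(hu))(\varphi)=\sum_gu(h^{-1}g\varphi)=\sum_gu(gh^{-1}\varphi)=(h\Sigma u)(\varphi)$.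
\end{proof}

\begin{corollary}\label{cor:B}
If $n=\operatorname{cd}_R(G)<\infty$, there is an exact sequence $0\to E_n\to\dots\to E_0\to B\to0$ of $RH$-modules with all $E_k$ projective. If $n=\operatorname{hd}_R(G)<\infty$, there is such a sequence with all $E_k$ flat.
\end{corollary}

\begin{proof}
Let $0\to P_n\to\dots\to P_0\to R\to0$ be a resolution by projective, respectively flat, right $RG$-modules. Put $E_k=P_k\otimes_{RG}\Omega$ with $h(p\otimes u)=p\otimes hu$, which is well defined because the actions on $\Omega$ commute. By Proposition~\ref{prop:RG}, the functor $-\otimes_{RG}\Omega$ is exact and sends $R$ to $B$. It sends free $RG$-modules to direct sums of copies of $\Omega$, which are $RH$-free by Proposition~\ref{prop:RH}. If $P_k$ is projective, it is a summand of a free module, so $E_k$ is a summand of a free $RH$-module. If $P_k$ is flat, it is a filtered colimit of free modules, so $E_k$ is a filtered colimit of free $RH$-modules and is flat by (H3).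
\end{proof}

\section{Dimension shifting}\label{sec:shift}

It remains to pass from $B$ to $R$. The inclusion $R\to B$ need not split over $RH$, as Section~\ref{sec:small} shows, but evaluation at a point of $X$ splits it over $R$. Hence for every $RH$-module $M$ the sequence of $RH$-modules
\begin{equation}\label{eq:ses}
0\to M\to M\otimes_RB\to M\otimes_RQ\to0
\end{equation}
is exact.

\begin{lemma}\label{lem:shift}
\begin{enumerate}
\item[(i)] Let $n=\operatorname{cd}_R(G)<\infty$, let $M$ be $R$-projective and $i>n$. For every $L$ there is an injection $\operatorname{Ext}^i_{RH}(M,L)\to\operatorname{Ext}^{i+1}_{RH}(M\otimes_RQ,L)$.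
\item[(ii)] Let $n=\operatorname{hd}_R(G)<\infty$, let $M$ be $R$-flat and $i>n$. For every right module $A$ there is a surjection $\operatorname{Tor}^{RH}_{i+1}(A,M\otimes_RQ)\to\operatorname{Tor}^{RH}_i(A,M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Tensor the sequence of Corollary~\ref{cor:B} with $M$ over $R$. It stays exact because $M$ is $R$-flat, and the terms $M\otimes_RE_k$ are projective in case (i) and flat in case (ii) by Lemma~\ref{lem:tensor}. So $\operatorname{pd}_{RH}(M\otimes_RB)\le n$, respectively $\operatorname{fd}_{RH}(M\otimes_RB)\le n$. The long exact sequences of \eqref{eq:ses} contain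
\begin{gather*}
\operatorname{Ext}^i_{RH}(M\otimes_RB,L)\to\operatorname{Ext}^i_{RH}(M,L)\to\operatorname{Ext}^{i+1}_{RH}(M\otimes_RQ,L),\\
\operatorname{Tor}^{RH}_{i+1}(A,M\otimes_RQ)\to\operatorname{Tor}^{RH}_i(A,M)\to\operatorname{Tor}^{RH}_i(A,M\otimes_RB),
\end{gather*}
and the term involving $M\otimes_RB$ vanishes for $i>n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
In each part we may assume that the dimension $n$ of $G$ in the statement is finite; it satisfies $n\ge0$ since $R\ne0$.

(a) Let $m=\operatorname{pd}_{RH}M<\infty$ and suppose $m>n$. Tensor a projective resolution of $M$ of length $m$ with $Q$ over $R$. As $Q$ is $R$-free, the result is exact and its terms are projective by Lemma~\ref{lem:tensor}, so $\operatorname{pd}_{RH}(M\otimes_RQ)\le m$. By (H1) there is $L$ with $\operatorname{Ext}^m_{RH}(M,L)\ne0$, and by Lemma~\ref{lem:shift}(i) this group embeds into $\operatorname{Ext}^{m+1}_{RH}(M\otimes_RQ,L)=0$, a contradiction.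

(b) Let $m=\operatorname{fd}_{RH}M<\infty$ and suppose $m>n$. Tensoring a flat resolution of $M$ of length $m$ with $Q$ gives $\operatorname{fd}_{RH}(M\otimes_RQ)\le m$ by the flat case of Lemma~\ref{lem:tensor}. By (H2) there is $A$ with $\operatorname{Tor}^{RH}_m(A,M)\ne0$, and by Lemma~\ref{lem:shift}(ii) this group is a quotient of $\operatorname{Tor}^{RH}_{m+1}(A,M\otimes_RQ)=0$, a contradiction.

(c) Suppose $\nu(L)>n$, so $\operatorname{Ext}^i_{RH}(M,L)\ne0$ for some $i>n$ and some $R$-projective $M$. By Lemma~\ref{lem:shift}(i), $\operatorname{Ext}^{i+1}_{RH}(M\otimes_RQ,L)\ne0$, and $M\otimes_RQ$ is $R$-projective, being a direct sum of copies of $M$ over $R$. Repeating this step gives $\nu(L)\ge i+k$ for all $k\ge0$, so $\nu(L)=\infty$.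
\end{proof}

Since Lipschitz embeddings are regular and $R$ is $R$-free, Theorem~\ref{thm:main} follows.

\section{Consequences and the role of the hypotheses}\label{sec:consequences}

Regular maps, unlike homomorphisms, go from a group to its finite-index subgroups. If a group $\Gamma$ has a finite-index subgroup with finite $\operatorname{cd}_R$, its \emph{virtual cohomological dimension} $\operatorname{vcd}_R(\Gamma)$ is the value of $\operatorname{cd}_R$ on such subgroups. That the value does not depend on the subgroup also follows from the next corollary, applied to the identity map of $\Gamma$.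

\begin{corollary}\label{cor:virtual}
Let $f\colon H\to G$ be regular, $H'\le H$ any subgroup and $G'\le G$ a subgroup of finite index. If $\operatorname{cd}_R(H')<\infty$, then $\operatorname{cd}_R(H')\le\operatorname{cd}_R(G')$, and likewise for $\operatorname{hd}_R$. In particular $\operatorname{vcd}_R(H)\le\operatorname{vcd}_R(G)$ when both are defined.
\end{corollary}

\begin{proof}
A composition $f'f$ of regular maps with data $D_s,N$ and $D'_g,N'$ is regular. Its fibers have at most $NN'$ points, and writing $f(xs)=f(x)g$ with $g\in D_s$ shows that $f'(f(x))^{-1}f'(f(xs))$ lies in the finite set $\bigcup_{g\in D_s}D'_g$. The inclusion $H'\to H$ is regular with $D_s=\{s\}$ and $N=1$. Write $G=\bigsqcup_{t\in T}G't$ with $T$ finite and define $r\colon G\to G'$ by $r(g't)=g'$. The fibers of $r$ have $|T|$ points. If $g\in G't$ and $gs\in G't'$, then $r(g)^{-1}r(gs)=(gt^{-1})^{-1}(gst'^{-1})=tst'^{-1}$, which takes at most $|T|^2$ values. So $r$ is regular. Apply Theorem~\ref{thm:strong}(a),(b) with $M=R$ to the composition $H'\to H\to G\to G'$.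
\end{proof}

\begin{corollary}\label{cor:equal}
Suppose there are regular maps $H\to G$ and $G\to H$, for instance Lipschitz embeddings in both directions. If $\operatorname{cd}_R(H)$ and $\operatorname{cd}_R(G)$ are finite, they are equal; the same holds for $\operatorname{hd}_R$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:strong}(a),(b) with $M=R$ to both maps.
\end{proof}

The inequalities are sharp, as $H=G$ shows. Finiteness of the dimension of $G$ is not needed, since otherwise they are vacuous. The remaining hypotheses cannot be dropped.
\begin{itemize}
\item \emph{Finite dimension of $H$} enters only in the last step, where it stops the upward shift of Lemma~\ref{lem:shift}. For the Lipschitz bijection $\mathbb Z\times\mathbb Z/2\to\mathbb Z$ of Section~\ref{sec:small} and $R=\mathbb Z$, both dimensions of the source are infinite and both dimensions of the target equal $1$.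
\item \emph{The uniform bound on fibers} (R2) allows $f$ to be made injective with a finite set $J$; injectivity makes the sets $X_i$ wandering, and finiteness of $J$ is needed for the compactness of $X_i$ and $\Delta$. The map $f\colon\mathbb Z^2\to\mathbb Z$, $(x,y)\mapsto|x|+|y|$, is Lipschitz and finite-to-one, but $2>1$. Here the translates $f(x+k,y+k)-2k$ converge pointwise to $x+y$, which is fixed by $(1,-1)\in H$, so $H$ does not act freely on the closure of the set of translates of $f$.
\item \emph{The Lipschitz condition} (R1) gives the compactness of $X_i$ in Lemma~\ref{lem:X}(i). Any bijection $\mathbb Z^2\to\mathbb Z$ satisfies (R2) and violates the conclusion.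
\end{itemize}

\begin{thebibliography}{9}
\bibitem{KP} Robert Kropholler and Mark Pengitore, \emph{A coarse embedding theorem for homological filling functions}, arXiv:2008.11090 (2020).
\bibitem{Nob} N\"obeling, \emph{Verallgemeinerung eines Satzes von Herrn E.~Specker}, Invent. Math. 6 (1968).
\end{thebibliography}
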